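\title{Large new eigenvalues of random coverings of an arbitrary regular graph}

\begin{abstract}
Let $B$ be a connected $d$-regular graph, $d\ge 3$, and let $G$ be a random covering of $B$ of degree $n$, built from independent permutations, full cycles and involutions. We prove that the probability that $G$ has a new eigenvalue of absolute value larger than $2\sqrt{d-1}+\epsilon$ is at most $C(\epsilon)\,n^{-\tau_{\mathrm{tang}}}$ for every $\epsilon>0$, and at least $C'n^{-\tau_{\mathrm{tang}}}$ for small $\epsilon$, where the tangle power $\tau_{\mathrm{tang}}$ is the least order of a graph that occurs in the model and whose non-backtracking matrix has spectral radius larger than $\sqrt{d-1}$. These bounds were known when $B$ is Ramanujan, and Friedman and Kohler conjectured them for every regular $B$. The upper bound holds for the expected number of such eigenvalues. We expand the expected normalized trace of a function of the new adjacency operator in powers of $1/n$. Centering the permutation matrices shows that the first $\tau_{\mathrm{tang}}+1$ coefficients, evaluated at the non-backtracking polynomial of degree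 $k$, grow no faster than $(\sqrt{d-1}+o(1))^k$, whatever the spectrum of $B$ is.
\end{abstract}

\section{Introduction}\label{sec:intro}

A covering $G\to B$ of finite graphs inherits the adjacency eigenvalues of $B$; its other eigenvalues are called new. For a fixed $d$-regular graph $B$ and a random covering of large degree $n$, we determine the order in $n$ of the probability that some new eigenvalue lies outside $[-2\sqrt{d-1}-\epsilon,\,2\sqrt{d-1}+\epsilon]$.

\subsection{Graphs, walks and coverings}

Graphs are finite unless we say otherwise, and may have multiple edges and two kinds of loops. A graph $X$ consists of a vertex set $V(X)$, a set of directed edges, each with a tail and a head, and an involution $e\mapsto e^{-1}$ on directed edges that exchanges tail and head. An \emph{edge} is an orbit of this involution, and $E(X)$ is the set of edges. An edge with two directed edges is a \emph{non-loop edge} if its ends differ and a \emph{whole-loop} if they coincide; a directed edge that is its own reverse is a \emph{half-loop}. The degree $\deg y$ is the number of directed edges with tail $y$, and the entry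 $(A_X)_{yy'}$ of the adjacency matrix is the number of directed edges from $y$ to $y'$. So a whole-loop contributes $2$ to the degree and to the diagonal of $A_X$, and a half-loop contributes $1$. The \emph{order} of $X$ is
\[
\operatorname{ord}(X)=|E(X)|-|V(X)| .
\]

A \emph{walk} of length $k$ is a sequence $(e_1,\dots,e_k)$ of directed edges in which the head of $e_t$ is the tail of $e_{t+1}$; it is \emph{closed} if the head of $e_k$ is the tail of $e_1$, and \emph{non-backtracking} (NB) if $e_{t+1}\ne e_t^{-1}$ for $1\le t<k$. The \emph{non-backtracking (Hashimoto) matrix} $H_X$ is indexed by directed edges, with $(H_X)_{e,e'}=1$ if $(e,e')$ is an NB walk and $0$ otherwise. Its spectral radius is $\mu_1(X)$, which is $0$ if $X$ has no edge. The number of NB walks of length $s\ge1$ is $\operatorname{nb}_s(X)=\mathbf 1^TH_X^{s-1}\mathbf 1$. The sum of the entries of the nonnegative matrix $H_X^{s}$ is a norm of it, so Gelfand's formula gives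
\begin{equation}\label{eq:gelfand}
\mu_1(X)=\lim_{s\to\infty}\operatorname{nb}_s(X)^{1/s}:
\end{equation}
the number $\mu_1(X)$ is the growth rate of NB walks. It is $1$ for a cycle and $d-1$ for a $d$-regular graph.

A \emph{morphism} of graphs maps vertices to vertices and directed edges to directed edges, respecting tails, heads and reversal; it is \emph{injective} if both maps are. A \emph{covering} $G\to B$ of degree $n$ is a morphism with $n$ vertices over each vertex of $B$ that is bijective on the directed edges leaving each vertex.

\subsection{The basic models}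

Fix $d\ge3$ and a connected $d$-regular graph $B$ with vertex set $V_B$ and edge set $E_B$, and orient every edge of $B$ that is not a half-loop. A random covering $G\to B$ of degree $n$ has vertex set $V_B\times[n]$, where $[n]=\{1,\dots,n\}$, and the edges of $B$ are lifted independently, as follows.
\begin{itemize}
\item[(a)] A non-loop edge from $v$ to $v'$ is lifted by a uniformly random permutation $\sigma$ of $[n]$, joining $(v,i)$ to $(v',\sigma(i))$.
\item[(b)] A whole-loop at $v$ is lifted by a random permutation $\sigma$, joining $(v,i)$ to $(v,\sigma(i))$. In the \emph{permutation model} $\sigma$ is uniform over all permutations; in the \emph{full-cycle model} it is uniform over $n$-cycles.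
\item[(c)] A half-loop at $v$ is lifted by a random involution $\iota$, joining $(v,i)$ to $(v,\iota(i))$, a fixed point giving a half-loop. The involution is uniform over those without fixed point if $n$ is even, and over those with exactly one fixed point if $n$ is odd.
\end{itemize}
The \emph{range} of the model is the set of all $n\ge1$ if $B$ has no half-loop, and otherwise either the set of even $n$ or the set of odd $n$. We write $\mathcal C_n(B)$ for any one of these \emph{basic models}. The proofs treat the edges of $B$ one at a time, so different whole-loops may follow different rules; a \emph{full-cycle loop} is a whole-loop of $B$ lifted by a uniform $n$-cycle.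

\subsection{New eigenvalues and tangles}

The functions on $V(G)$ that are constant on fibers form an $A_G$-invariant space on which $A_G$ acts as $A_B$. Since $A_G$ is symmetric, it also preserves the orthogonal complement, the space of functions with zero sum on every fiber. Let $A^{\mathrm{new}}$ be the restriction of $A_G$ to this space, of dimension $(n-1)|V_B|$. Its spectrum, with multiplicity, is the \emph{new spectrum} $\operatorname{Spec}^{\mathrm{new}}_B(A_G)$, and it lies in $[-d,d]$. For $\epsilon>0$ let
\[
\operatorname{NonAlon}_B(G;\epsilon)=\#\{\lambda\in\operatorname{Spec}^{\mathrm{new}}_B(A_G):|\lambda|>2\sqrt{d-1}+\epsilon\}.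
\]
Throughout,
\[
\rho=\sqrt{d-1}\ge\sqrt2,\qquad \Lambda(\theta)=\theta+\frac{d-1}{\theta}.
\]
The function $\Lambda$ is strictly increasing on $[\rho,\infty)$, with $\Lambda(\rho)=2\sqrt{d-1}$ and $\Lambda(d-1)=d$.

The threshold $2\rho$ is the norm of the adjacency operator of the $d$-regular tree, which is what $G$ looks like near most vertices. A larger new eigenvalue can be caused by a small dense subgraph. Take for $B$ one vertex with two whole-loops, so $d=4$, in the permutation model. If the two permutations have a common fixed point and $n\ge2$, then $G$ is disconnected, the eigenvalue $4$ is multiple, and $4>2\sqrt3$ is a new eigenvalue. The expected number of common fixed points is $n\cdot n^{-2}=1/n$.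

In general, a \emph{$B$-graph} is a finite connected graph $\psi$ with a morphism $\psi\to B$. It \emph{occurs} in the model if, for all sufficiently large $n$ in the range, with positive probability there is an injective morphism $\psi\to G$ commuting with the maps to $B$. Such a $\psi$ can be placed in about $n^{|V(\psi)|}$ ways and each edge is present with probability about $1/n$, so the expected number of copies is about $n^{-\operatorname{ord}(\psi)}$. If $\mu=\mu_1(\psi)>\rho$, a copy of $\psi$ carries a function that decays like $\mu^{-\mathrm{dist}}$ away from $\psi$ and has Rayleigh quotient close to $\Lambda(\mu)>2\rho$. Being concentrated on boundedly many vertices, this function is almost orthogonal to the functions constant on fibers, and so it produces a new eigenvalue (Section~\ref{sec:lower}). This leads to the following definition. For $\theta\in[\rho,d-1)$ let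
\[
\tau(\theta)=\min\{\operatorname{ord}(\psi):\ \psi\text{ occurs in the model and }\mu_1(\psi)>\theta\}.
\]
The \emph{tangle power} of the model is $\tau_{\mathrm{tang}}=\tau(\rho)$. One guesses that dense subgraphs are, to leading order, the only cause of large new eigenvalues, so that the probability in question has order $n^{-\tau_{\mathrm{tang}}}$.

\subsection{The problem and the result}

The graph $B$ is \emph{Ramanujan} if all eigenvalues of $A_B$ lie in $\{d,-d\}\cup[-2\sqrt{d-1},2\sqrt{d-1}]$. For a basic model over a Ramanujan graph $B$ the following is known: there is $C'>0$ such that, for sufficiently small $\epsilon>0$ and all large $n$ in the range,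
\begin{equation}\label{eq:lowerFK}
C'n^{-\tau_{\mathrm{tang}}}\le\Pr[\operatorname{NonAlon}_B(G;\epsilon)>0];
\end{equation}
for every $\epsilon>0$ there is $C(\epsilon)$ with
\begin{equation}\label{eq:upperFK}
\Pr[\operatorname{NonAlon}_B(G;\epsilon)>0]\le C(\epsilon)\,n^{-\tau_{\mathrm{tang}}};
\end{equation}
and $\tau_{\mathrm{tang}}\ge\lfloor(\sqrt{d-1}-1)/2\rfloor+1$. Friedman and Kohler \cite{FK} conjectured that this holds for every connected $d$-regular $B$, Ramanujan or not. The heuristic above supports the conjecture, since the spectrum of $B$ plays no part in it. We prove the conjecture, with a general threshold $\theta$ in place of $\rho$ and with an upper bound on the expectation.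

\begin{theorem}\label{thm:main}
Let $d\ge3$, let $B$ be a connected $d$-regular graph, let $\mathcal C_n(B)$ be a basic model and let $\theta\in[\rho,d-1)$. Then $1\le\tau(\theta)<\infty$, and the following hold.
\begin{itemize}
\item[(i)] For every $\epsilon>0$ there is $C$ such that, for all $n$ in the range,
\[
\mathbb E\,\#\{\lambda\in\operatorname{Spec}^{\mathrm{new}}_B(A_G):|\lambda|>\Lambda(\theta)+\epsilon\}\le Cn^{-\tau(\theta)}.
\]
\item[(ii)] There are $\epsilon_0,C'>0$ such that, for $0<\epsilon<\epsilon_0$ and all $n\ge n_0(\epsilon)$ in the range,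
\[
\Pr[\exists\lambda\in\operatorname{Spec}^{\mathrm{new}}_B(A_G):\lambda>\Lambda(\theta)+\epsilon]\ge C'n^{-\tau(\theta)}.
\]
\item[(iii)] $\tau(\theta)\ge\lfloor(\theta-1)/2\rfloor+1$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:conj}
For every connected $d$-regular graph $B$ with $d\ge3$ and every basic model over it, \eqref{eq:lowerFK} and \eqref{eq:upperFK} hold, the latter in the form $\mathbb E[\operatorname{NonAlon}_B(G;\epsilon)]\le C(\epsilon)n^{-\tau_{\mathrm{tang}}}$ for all $n$ in the range, and $\tau_{\mathrm{tang}}\ge\lfloor(\sqrt{d-1}-1)/2\rfloor+1$.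
\end{corollary}

\begin{proof}
Take $\theta=\rho$, so that $\Lambda(\theta)=2\sqrt{d-1}$, and use $\Pr[X>0]\le\mathbb EX$ for a random variable $X$ with nonnegative integer values.
\end{proof}

A reader interested only in the conjecture may take $\theta=\rho$ throughout. Constants $C$ may change from line to line; they depend on $B$, the model, $\theta$ and the indicated parameters, never on $n$, $k$ or $q$. We always write $x=1/n$.

\subsection{The idea of the upper bound}\label{sec:idea}

Part (i) is the main statement. For smooth $\varphi$ we expand
\[
\tfrac1n\,\mathbb E\operatorname{Tr}\varphi(A^{\mathrm{new}})=\nu_0(\varphi)+\nu_1(\varphi)x+\dots+\nu_m(\varphi)x^m+O(x^{m+1})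
\]
with linear functionals $\nu_i$, and show that $\nu_0,\dots,\nu_{\tau(\theta)}$ vanish on functions supported outside $[-\Lambda(\theta),\Lambda(\theta)]$. A bump function on the forbidden region then has expected trace $O(n\cdot n^{-\tau(\theta)-1})$. The vanishing is read off from the growth of $\nu_i(p_k)$, where $p_k$ is the polynomial of degree $k$ for which $p_k(A_G)$ counts NB walks of length $k$: the value $p_k(\Lambda(r))$ is at least $r^k/2$ for $r\ge\rho$, and the bound to be proved is $|\nu_i(p_k)|\le C_rr^k$ for every $r>\theta$ (Section~\ref{sec:expansion}).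

For a closed walk $w$ in $B$ let $\operatorname{fix}(w)$ be the number of closed walks in $G$ over $w$; it is the number of fixed points of the product of the permutations along $w$. Then $\operatorname{Tr}p_k(A^{\mathrm{new}})=\sum_w(\operatorname{fix}(w)-1)$ over the closed NB walks $w$ of length $k$ in $B$. The number of these walks is $\operatorname{Tr}p_k(A_B)=\sum_\lambda p_k(\lambda)$, over the eigenvalues $\lambda$ of $A_B$. The eigenvalue $d$ contributes the order $(d-1)^k=\rho^{2k}$, and an eigenvalue $\Lambda(r)$ with $\rho<r<d-1$, which a non-Ramanujan $B$ may have, contributes at least $r^k/2$. All such terms must be absent from the first coefficients of the expansion. We avoid the spectrum of $B$ altogether by showing that the cancellation takes place for each walk $w$ separately.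

The smallest case is $w=aa$, where $a$ is a whole-loop lifted by $\sigma$. Let $S$ be the permutation matrix of $\sigma$ and $J$ the all-ones matrix. As $SJ=JS=J$ and $J^2=nJ$, we have $(S-xJ)^2=S^2-xJ$, and taking traces,
\begin{equation}\label{eq:aa}
\operatorname{fix}(aa)-1=\sum_{i\ne i'}\big(S(i,i')-x\big)\big(S(i',i)-x\big)+\sum_i\big(S(i,i)-x\big)^2 .
\end{equation}
The first sum is over potential $2$-cycles, each edge traversed once; the second is over potential loops, traversed twice.

\emph{Permutation model.} A term of the first sum has expectation $\frac1{n(n-1)}-2x^2+x^2=\frac{x^2}{n-1}$, so the first sum has expectation $x$. The second has expectation $n\cdot x(1-x)=1-x$. The total is $1$. Without centering, the $2$-cycles and the loops each contribute $1$ to $\mathbb E\operatorname{fix}(aa)=2$. Centering has made the once-traversed cycle, which is available for every walk $w$, of lower order; what remains of order $1$ comes from the fact that $aa$ is a square, and there are at most $2|E_B|(d-1)^{k/2}=2|E_B|\rho^k$ squares of length $k$.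

The gain grows with the number of once-traversed edges. Consider $u$ conditions $\sigma(i_l)=i'_l$ with distinct $i_l$ and distinct $i'_l$, with indicators $S_1,\dots,S_u$. Any $s$ of them hold with probability $x^s\prod_{r<s}(1-rx)^{-1}$, so
\[
\mathbb E\prod_{l=1}^u(S_l-x)=x^u\sum_{s=0}^u(-1)^{u-s}\binom us\prod_{r<s}(1-rx)^{-1}.
\]
This vanishes for $u=1$, equals $x^3/(1-x)$ for $u=2$, and for $u=3$ it is
\[
x^3\big[(1+3x+7x^2+\cdots)-3(1+x+x^2+\cdots)+3-1\big]=4x^5+\cdots .
\]
The alternating sum is a $u$-th finite difference in $s$, and the coefficient of $x^i$ in the product is a polynomial in $s$ of degree at most $2i$. So the expectation is $O(x^{3u/2})$ in place of $O(x^u)$: each once-traversed edge costs an extra factor $n^{-1/2}$, and only boundedly many of them can appear in a coefficient of bounded order.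

\emph{Full-cycle model, $n\ge3$.} Now $\sigma$ has no $2$-cycle and no fixed point. A term of the first sum in \eqref{eq:aa} has expectation $0-\frac{2x}{n-1}+x^2$, so the first sum has expectation $-2+(1-x)=-1-x$; the second equals $nx^2=x$. The total is $-1$, as it must be. Here the once-traversed cycle contributes at order $1$: a forbidden configuration destroys the cancellation. What saves the bound is that a forbidden cycle lies over a power of a single loop, and there are few such walks.

Section~\ref{sec:centering} carries out this computation in general. It leaves closed walks on graphs of order less than $\tau(\theta)$ in which, apart from the two exceptions just seen, every edge is traversed at least twice. Section~\ref{sec:counting} counts them. A long path traversed twice has $(d-1)^{\ell}=\rho^{2\ell}$ possible images in $B$ and uses $2\ell$ steps, which costs $\rho$ per step; a bounded piece traversed many times costs at most about $\theta$ per step, by the definition of $\tau(\theta)$. Before that, Section~\ref{sec:patterns} computes the probabilities of subgraphs and proves (iii), and Section~\ref{sec:lower}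 proves (ii).

\section{Patterns and their probabilities}\label{sec:patterns}

The centered sums range over configurations of potential edges of $G$, including configurations that no covering contains. We need a name for them.

\begin{definition}
A \emph{pattern} is a finite graph $Y$ whose vertices each lie over a vertex of $B$ and whose edges are given by data of the following form, each datum occurring at most once. For a non-loop edge or whole-loop $a\in E_B$ oriented from $v$ to $v'$, an edge over $a$ is a triple $(a;y,y')$ with \emph{tail} $y$ over $v$ and \emph{head} $y'$ over $v'$. For a half-loop $a$ at $v$, an edge over $a$ is a pair $(a;\{y,y'\})$ with $y,y'$ over $v$; it is a half-loop if $y=y'$.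
\end{definition}

A pattern comes with a morphism to $B$, and every subgraph of a covering $G\in\mathcal C_n(B)$ is a pattern. We write $Y_v$ for the set of vertices over $v$ and, for $T\subset E(Y)$, $T_a$ for the set of edges of $T$ over $a$.

\begin{definition}
The \emph{obstructions} in a pattern are the following sets of edges.
\begin{itemize}
\item \emph{Pair obstructions:} two edges over the same non-loop edge or whole-loop with the same tail or with the same head; two edges over the same half-loop with a common vertex.
\item \emph{Half-loop obstructions:} one half-loop if the range is even; two half-loops over the same half-loop of $B$ if the range is odd.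
\item \emph{Cycle obstructions:} the edge set of a simple directed cycle of edges over a full-cycle loop $a$, a loop $(a;y,y)$ included.
\end{itemize}
A set $T\subset E(Y)$ is \emph{admissible} if it contains no obstruction, and $Y$ is admissible if $E(Y)$ is.
\end{definition}

A pair obstruction amounts to two directed edges with the same tail, on different edges, and with the same image in $B$. Hence an admissible pattern maps injectively on the directed edges leaving each vertex, and its degrees are at most $d$.

A \emph{labeling} of $Y$ is a family of injections $Y_v\to[n]$. It turns each edge of $Y$ into a potential edge of $G$. For $a\in E_B$ and $r\ge1$ put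
\[
c_a(r)=\begin{cases}
r-1&\text{if $a$ is lifted by a uniform permutation,}\\
r&\text{if $a$ is a full-cycle loop,}\\
2r-1&\text{if $a$ is a half-loop and the range is even,}\\
2r-2&\text{if $a$ is a half-loop and the range is odd.}
\end{cases}
\]
Two properties will be used: $c_a$ is an affine function of $r$, and $0\le c_a(r)\le2r$.

\begin{lemma}\label{lem:prob}
Let $Y$ be a labeled pattern, $T\subset E(Y)$, and let $n\ge2|E(Y)|+2$ be in the range. The probability that all edges of $T$ are in $G$ is
\begin{equation}\label{eq:prob}
\operatorname{pr}_n(T)=\mathbf 1[T\text{ admissible}]\ \prod_{a\in E_B}\prod_{r=1}^{|T_a|}\frac{x}{1-c_a(r)x}.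
\end{equation}
In particular it does not depend on the labeling.
\end{lemma}

\begin{proof}
A covering contains no pair obstruction, and rule (c) excludes half-loop obstructions. A cycle obstruction has fewer than $n$ edges, while the only directed cycle of $G$ over a full-cycle loop has $n$ edges. So $\operatorname{pr}_n(T)=0$ if $T$ is not admissible. Let $T$ be admissible. By independence it suffices to treat one $a$; put $s=|T_a|$ and note $x/(1-cx)=1/(n-c)$.

For a uniform permutation, $T_a$ is a partial injection with $s$ values, and $(n-s)!$ of the $n!$ permutations extend it. For a full cycle, $T_a$ is a union of disjoint directed paths; contracting them leaves $n-s$ points, so $(n-s-1)!$ of the $(n-1)!$ cycles extend it. For a half-loop and $n$ even, $T_a$ consists of $s$ disjoint pairs, and $(n-2s-1)!!$ of the $(n-1)!!$ perfect matchings contain it. For a half-loop and $n$ odd there are $n\cdot(n-2)!!=n!!$ involutions with exactly one fixed point. If $T_a$ consists of $s$ disjoint pairs, the same count on the remaining $n-2s$ points gives $(n-2s)!!$ extensions. If $T_a$ consists of a fixed point and $s-1$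 pairs, the remaining $n-2s+1$ points must be matched, again in $(n-2s)!!$ ways. In each case the ratio is $\prod_{r\le s}(n-c_a(r))^{-1}$.
\end{proof}

Let $X_Y$ be the number of labelings of $Y$ for which all edges are in $G$, that is, the number of injective morphisms $Y\to G$ over $B$. There are $\prod_vn(n-1)\cdots(n-|Y_v|+1)$ labelings, so for admissible $Y$ and $n\ge2|E(Y)|+2$ in the range
\begin{equation}\label{eq:copies}
\mathbb EX_Y=x^{\operatorname{ord}(Y)}\prod_{v}\prod_{r<|Y_v|}(1-rx)\ \prod_a\prod_{r\le|E(Y)_a|}\big(1-c_a(r)x\big)^{-1},
\end{equation}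
and $\mathbb EX_Y=0$ for inadmissible $Y$.

\begin{lemma}\label{lem:occurs}
A $B$-graph occurs in the model if and only if it is isomorphic over $B$ to a connected admissible pattern.
\end{lemma}

\begin{proof}
For an admissible pattern, \eqref{eq:copies} is positive for large $n$. Conversely, if $\psi$ occurs, take $n\ge2|E(\psi)|+2$ and an injective morphism of $\psi$ to some $G\in\mathcal C_n(B)$. Its image is a labeled pattern of positive probability, hence admissible by Lemma~\ref{lem:prob}.
\end{proof}

\begin{lemma}\label{lem:order}
If $Y$ is a connected graph and $Y'$ a subgraph with at least one vertex, then $\operatorname{ord}(Y')\le\operatorname{ord}(Y)$. In particular $\operatorname{ord}(Y)\ge-1$, with equality only if $Y$ is a tree.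
\end{lemma}

\begin{proof}
Add the vertices outside $Y'$ one at a time, each by an edge joining it to a vertex already present. This uses $|V(Y)\setminus V(Y')|$ edges outside $Y'$ and keeps the order; adding the remaining edges does not decrease it. For $Y'$ a single vertex the first stage builds a spanning tree.
\end{proof}

If $Y$ has $\eta$ half-loops, then $\sum_y\deg y=2|E(Y)|-\eta$, that is,
\begin{equation}\label{eq:degsum}
\sum_{y\in V(Y)}(\deg y-2)+\eta=2\operatorname{ord}(Y).
\end{equation}

\begin{proposition}\label{prop:tau}
For $\theta\in[\rho,d-1)$ we have $\tau(\theta)<\infty$ and $\tau(\theta)\ge\lfloor(\theta-1)/2\rfloor+1\ge1$.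
\end{proposition}

\begin{proof}
\emph{Finiteness.} A covering $G$ has $\mu_1(G)=d-1>\theta$, but it is not admissible if $B$ has full-cycle loops, because it contains the $n$-cycles. We break them. Let $\ell_0$ be the number of full-cycle loops and take any $G\in\mathcal C_n(B)$ with $n>4\ell_0+1$. For each full-cycle loop delete one edge over it, choosing these edges pairwise vertex-disjoint; this is possible since a vertex lies on two edges of a given $n$-cycle. The remaining pattern $Y$ is admissible, and its degrees are $d$ except at $2\ell_0$ vertices of degree $d-1\ge2$.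

Let $m$ be the number of directed edges of $Y$ and let $\delta(e)=\deg(\operatorname{head}e)-1\ge1$ be the number of NB successors of $e$. Let $X_0$ be a uniform directed edge and $X_{t+1}$ a uniform NB successor of $X_t$. Each $X_t$ is uniform: a directed edge $e'$ with tail $y$ has $\deg y-1$ predecessors, and each moves to $e'$ with probability $1/(\deg y-1)$. An NB walk $(e_0,\dots,e_s)$ has probability $m^{-1}\prod_{t<s}\delta(e_t)^{-1}$, so by Jensen's inequality
\[
\log\frac{\operatorname{nb}_{s+1}(Y)}{m}=\log\mathbb E\prod_{t<s}\delta(X_t)\ge sR,\qquad R=\frac1m\sum_e\log\delta(e).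
\]
By \eqref{eq:gelfand}, $\mu_1(Y)\ge e^R$. All but $2\ell_0(d-1)$ directed edges have $\delta(e)=d-1$, so $e^R\to d-1$ as $n\to\infty$. For large $n$ some component of $Y$ has $\mu_1>\theta$, and it occurs by Lemma~\ref{lem:occurs}.

\emph{Lower bound.} Let $\psi$ be connected with $\mu_1(\psi)>\theta>1$. Delete leaves, that is, vertices of degree $1$ on a non-loop edge, as long as there are any. This keeps the order. It keeps $\mu_1$ as well: the directed edge into the leaf gives a zero row of $H$ and the one out of it a zero column, so the characteristic polynomial only loses a factor $z^2$. If the final graph had a vertex of degree at most $1$, it would be a single vertex with at most one half-loop, and then $\mu_1=0$. So all degrees are at least $2$, and \eqref{eq:degsum} gives $\deg y-2\le2\operatorname{ord}(\psi)$ for all $y$. The row sums of $H$ are the numbers $\deg y-1$, so $\theta<\mu_1(\psi)\le2\operatorname{ord}(\psi)+1$. Thus $\tau(\theta)$ is an integer larger than $(\theta-1)/2>0$.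
\end{proof}

This proves (iii) and the first claim of Theorem~\ref{thm:main}. The hypothesis $\theta<d-1$ is needed for finiteness, since a graph that occurs has degrees at most $d$ and so $\mu_1\le d-1$.

\begin{example}\label{ex:bouquet}
The bound (iii) is attained. Let $d$ be even, let $B$ be one vertex with $d/2$ whole-loops, in the permutation model, and put $m=\lfloor(\theta-1)/2\rfloor+2$. Since $(\theta-1)/2<d/2-1$ we have $m\le d/2$. One vertex with $m$ whole-loops over distinct loops of $B$ is an admissible pattern of order $m-1$ with $\mu_1=2m-1>\theta$. Hence $\tau(\theta)=\lfloor(\theta-1)/2\rfloor+1$. In the full-cycle model this pattern does not occur, since each loop is a cycle obstruction.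
\end{example}

\section{A tangle forces a new eigenvalue}\label{sec:lower}

We prove part (ii). By Proposition~\ref{prop:tau} and Lemma~\ref{lem:occurs} there is a connected admissible pattern $\psi$ with $\operatorname{ord}(\psi)=\tau:=\tau(\theta)$ and $\mu:=\mu_1(\psi)>\theta$. Put $\lambda^*=\Lambda(\mu)$ and $\epsilon_0=\lambda^*-\Lambda(\theta)>0$. Part (ii) follows from the next two lemmas.

\begin{lemma}\label{lem:appears}
There is $C'>0$ with $\Pr[X_\psi>0]\ge C'n^{-\tau}$ for all large $n$ in the range.
\end{lemma}

\begin{proof}
By \eqref{eq:copies}, $\mathbb EX_\psi=(1+o(1))n^{-\tau}$. The variable $X_\psi^2$ counts ordered pairs of copies. Sort them by which vertices of the first copy coincide with which vertices of the second; this gives finitely many union patterns $Y$, and $\mathbb EX_\psi^2=\sum_Y\mathbb EX_Y$. If no vertices coincide, $\operatorname{ord}(Y)=2\tau$. Otherwise $Y$ is connected and contains $\psi$, so $\operatorname{ord}(Y)\ge\tau$ by Lemma~\ref{lem:order}. Hence $\mathbb EX_\psi^2\le Cn^{-\tau}$ by \eqref{eq:copies}, and the Cauchy--Schwarz inequality gives $\Pr[X_\psi>0]\ge(\mathbb EX_\psi)^2/\mathbb EX_\psi^2\ge C'n^{-\tau}$.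
\end{proof}

\begin{lemma}\label{lem:forces}
For $0<\epsilon<\epsilon_0$ there is $n_0(\epsilon)$ such that every $G\in\mathcal C_n(B)$ with $n\ge n_0(\epsilon)$ that contains a copy of $\psi$ has a new eigenvalue larger than $\Lambda(\theta)+\epsilon$.
\end{lemma}

\begin{proof}
We do not know $G$ outside $\psi$. So we first treat the sparsest possible surroundings, trees, and then compare.

\emph{Step 1: an eigenfunction on $\psi$ with trees attached.} Let $\psi_\infty$ be the infinite $d$-regular graph obtained by attaching to each vertex $y$ of $\psi$ exactly $d-\deg_\psi y$ new edges, each leading to the root of a tree in which every vertex has $d-1$ children. By the Perron--Frobenius theorem there is $g\ge0$, $g\ne0$, with $H_\psi g=\mu g$. Put $F(y)=\sum_{\operatorname{tail}e=y}g(e)$; then $F\ge0$, $F\ne0$. For a directed edge $e$ from $y$ to $y'$, the eigenvalue equations at $e$ and $e^{-1}$ read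
\[
\mu g(e)+g(e^{-1})=F(y'),\qquad \mu g(e^{-1})+g(e)=F(y),
\]
also when $e$ is a half-loop. Hence $(\mu^2-1)g(e)=\mu F(y')-F(y)$. Summing over the directed edges leaving $y$ gives $(\mu^2-1)F(y)=\mu(A_\psi F)(y)-\deg_\psi(y)F(y)$, that is,
\[
(A_\psi F)(y)=\Big(\mu+\frac{\deg_\psi y-1}{\mu}\Big)F(y).
\]
Extend $F$ to the trees by a factor $1/\mu$ for each step away from $\psi$. At $y\in V(\psi)$ the new neighbors add $\frac{d-\deg_\psi y}{\mu}F(y)$. At a tree vertex $y$ the parent gives $\mu F(y)$ and the children give $\frac{d-1}\mu F(y)$. So $A_{\psi_\infty}F=\lambda^*F$. Moreover $F\in\ell^2$, because at most $d|V(\psi)|(d-1)^{s-1}$ vertices are at distance $s\ge1$ from $\psi$ and $\sum_s(d-1)^s\mu^{-2s}<\infty$. This is where $\mu>\rho$ is used.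

\emph{Step 2: truncation.} Let $Y_L$ be the subgraph of $\psi_\infty$ induced on the vertices at distance at most $L$ from $\psi$, and let $F_L$ be the restriction of $F$ to $Y_L$, extended by $0$. Since $F_L\to F$ in $\ell^2$ and $\|A_{\psi_\infty}\|\le d$,
\[
\frac{\langle F_L,A_{Y_L}F_L\rangle}{\|F_L\|^2}=\frac{\langle F_L,A_{\psi_\infty}F_L\rangle}{\|F_L\|^2}\longrightarrow\lambda^* .
\]
Fix $0<\delta<(\epsilon_0-\epsilon)/2$ and $L$ with $\lambda_1(Y_L)\ge\lambda^*-\delta$, where $\lambda_1$ is the largest adjacency eigenvalue, which is also the spectral radius.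

\emph{Step 3: comparison with $G$.} Suppose $\psi\subset G$. The inclusion extends to a morphism $\psi_\infty\to G$ that is bijective on the directed edges leaving each vertex. Indeed, at a vertex of $\psi$ map the new edges bijectively to the directed edges of $G$ not in $\psi$; at a tree vertex whose edge to the parent has been mapped, map the edges to the children bijectively to the other $d-1$ directed edges at the image; and proceed outward. (A tree edge may go to a loop.) The morphism maps $Y_L$ into the subgraph $G_L$ of $G$ induced on the vertices at distance at most $L$ from $\psi$. A walk in $Y_L$ from a given vertex $y$ is determined step by step by its image, so closed walks from $y$ inject into closed walks from the image $y'$. Choose a unit eigenvector $\xi$ of $A_{Y_L}$ for $\lambda_1(Y_L)$ and $y$ with $\xi(y)\ne0$. Then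
\[
\xi(y)^2\lambda_1(Y_L)^{2l}\le(A_{Y_L}^{2l})_{yy}\le(A_{G_L}^{2l})_{y'y'}\le\lambda_1(G_L)^{2l},
\]
and $l\to\infty$ gives $\lambda_1(G_L)\ge\lambda^*-\delta$.

\emph{Step 4: the eigenvalue is new.} Let $f$ be a unit eigenvector of $A_{G_L}$ for $\lambda_1(G_L)$, extended by $0$ to $G$. Its support has at most $K=|V(\psi)|(d+1)^L$ vertices and $\langle f,A_Gf\rangle\ge\lambda^*-\delta$. Write $f=f_{\mathrm{old}}+f_{\mathrm{new}}$ with $f_{\mathrm{old}}$ constant on fibers and $f_{\mathrm{new}}$ of zero sum on fibers. By the Cauchy--Schwarz inequality on each fiber,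
\[
\|f_{\mathrm{old}}\|^2=\sum_v\frac1n\Big(\sum_if(v,i)\Big)^2\le\frac Kn\sum_{v,i}f(v,i)^2=\frac Kn .
\]
Both subspaces are invariant, so $\langle f_{\mathrm{new}},A_Gf_{\mathrm{new}}\rangle\ge\lambda^*-\delta-dK/n$, while $\|f_{\mathrm{new}}\|\le1$. For $n\ge dK/\delta$ the right side is at least $\lambda^*-2\delta>\Lambda(\theta)+\epsilon>0$, and the largest eigenvalue of $A^{\mathrm{new}}$ is at least as large.
\end{proof}

\section{The expansion in $1/n$}\label{sec:expansion}

This section reduces part (i) to a growth bound, Proposition~\ref{prop:growth}. For a function $\varphi$ on $[-d,d]$ let $\|\varphi\|=\sup_{[-d,d]}|\varphi|$ and $\|\varphi\|_{C^s}=\sum_{l\le s}\|\varphi^{(l)}\|$.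

\subsection{Polynomial test functions}

For a polynomial $\varphi$, the expected normalized trace is a rational function of $x$, so it has an expansion. To pass to smooth $\varphi$ we need bounds polynomial in the degree, in terms of $\|\varphi\|$. The only a priori information is the trivial bound at the points $x=1/n$. It suffices, by \emph{A.~Markov's inequality}: a real polynomial $P$ of degree at most $D$ on an interval $I$ of length $\delta$ satisfies $\max_I|P'|\le\frac{2D^2}\delta\max_I|P|$.

\begin{lemma}\label{lem:markov}
For every real polynomial $\varphi$ there is a rational function $\Phi_\varphi$, regular at $0$ and linear in $\varphi$, with $\frac1n\mathbb E\operatorname{Tr}\varphi(A^{\mathrm{new}})=\Phi_\varphi(1/n)$ for large $n$ in the range. Write $\Phi_\varphi(x)=\sum_{i\ge0}\nu_i(\varphi)x^i$ near $0$. If $\deg\varphi\le q$ and $q\ge1$, then for each $m\ge0$ and all $n$ in the range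
\begin{equation}\label{eq:markov}
|\nu_m(\varphi)|\le C_mq^{4m}\|\varphi\|,\qquad\Big|\tfrac1n\mathbb E\operatorname{Tr}\varphi(A^{\mathrm{new}})-\sum_{i\le m}\nu_i(\varphi)n^{-i}\Big|\le C_m\Big(\frac{q^4}n\Big)^{m+1}\|\varphi\|.
\end{equation}
\end{lemma}

\begin{proof}
\emph{Rationality.} For $1\le l\le q$ we have $\operatorname{Tr}(A^{\mathrm{new}})^l=\operatorname{Tr}A_G^l-\operatorname{Tr}A_B^l=\sum_w\operatorname{fix}(w)-\operatorname{Tr}A_B^l$, over closed walks $w$ of length $l$ in $B$, and $\operatorname{Tr}(A^{\mathrm{new}})^0=(n-1)|V_B|$. Sort the closed lifts of $w$ by which of the $l$ visited vertices coincide. This writes $\operatorname{fix}(w)$ as a finite sum of variables $X_Y$, with $Y$ a connected pattern with at most $q$ edges and at most $q$ vertices. For $n\ge2q+2$ in the range each $\mathbb EX_Y$ is $0$ or given by \eqref{eq:copies}, with $\operatorname{ord}(Y)\ge-1$. Hence $\frac1n\mathbb E\operatorname{Tr}\varphi(A^{\mathrm{new}})=P(x)/Q(x)$ for such $n$, where $P$ is a polynomial and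
\[
Q(x)=\prod_{a\in E_B}\prod_{r\le q}\big(1-c_a(r)x\big),\qquad Q(0)=1 .
\]
The rational function $\Phi_\varphi=P/Q$ is determined by its values at the points $1/n$, so it does not depend on $q$ and is linear in $\varphi$.

\emph{Degree of $P$.} The term \eqref{eq:copies}, multiplied by $xQ$, has degree at most
\[
\big(|E(Y)|-|V(Y)|+1\big)+\big(|V(Y)|-1\big)+\big(|E_B|q-|E(Y)|\big)=|E_B|q ,
\]
and the terms $x\operatorname{Tr}(A_B^l)\,Q$ and $(1-x)|V_B|Q$ have degree at most $|E_B|q+1$. So $\deg P\le D_q:=(|E_B|+2)q$.

\emph{Bound on $P$.} Let $n_q$ be the least element of the range with $n_q\ge8D_q^2$, and $I=[0,1/n_q]$. Consecutive elements of the range differ by at most $2$, so $n_q\le9D_q^2$; also $n_q\ge2q+2$ and $n_q\ge4|E_B|q^2$. List the numbers $c_a(r)$, $r\le q$, as $c_l$. Then $\sum_lc_l\le|E_B|q(q+1)\le2|E_B|q^2$, so $\sum_lc_lx\le\frac12$ on $I$. Therefore $\frac12\le Q\le1$ and $1-c_lx\ge\frac12$ on $I$. For $n\ge n_q$ in the range, $|P(1/n)|\le|\Phi_\varphi(1/n)|\le K:=|V_B|\,\|\varphi\|$, and $|P(0)|\le K$ by continuity. Let $M=\max_I|P|$. Every point of $(0,1/n_q]$ is within $2/n_q^2$ of a point $1/n$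 with $n\ge n_q$ in the range, so Markov's inequality gives
\[
M\le K+\frac2{n_q^2}\cdot2D_q^2n_qM\le K+\frac M2 ,
\]
and $M\le2K$. Applying Markov's inequality $m$ times, $|P^{(m)}|\le(2D_q^2n_q)^m\,2K\le C_mq^{4m}K$ on $I$.

\emph{Bound on $\Phi_\varphi^{(m)}$.} From $\frac1{Q(x+y)}=\frac1{Q(x)}\prod_l\big(1-\frac{c_ly}{1-c_lx}\big)^{-1}$ we read off the coefficient of $y^m$:
\[
\Big|\Big(\frac1Q\Big)^{(m)}(x)\Big|=\frac{m!}{Q(x)}\sum_{\sum k_l=m}\ \prod_l\Big(\frac{c_l}{1-c_lx}\Big)^{k_l}\le2\,m!\Big(\sum_l2c_l\Big)^m\le C_mq^{2m}\qquad(x\in I).
\]
By Leibniz's rule $|\Phi_\varphi^{(m)}|\le C_mq^{4m}\|\varphi\|$ on $I$. This bounds $\nu_m(\varphi)=\Phi_\varphi^{(m)}(0)/m!$, and Taylor's formula gives the second bound in \eqref{eq:markov} for $n\ge n_q$.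

\emph{Small $n$.} If $n<n_q\le9D_q^2$, then $q^4/n\ge1/(9(|E_B|+2)^2)$. Each of the quantities $\frac1n\mathbb E\operatorname{Tr}\varphi(A^{\mathrm{new}})$ and $\nu_i(\varphi)n^{-i}$ is at most $C(q^4/n)^i\|\varphi\|$ in absolute value for some $0\le i\le m$, hence at most $C_m(q^4/n)^{m+1}\|\varphi\|$.
\end{proof}

\subsection{Smooth test functions}

Let $\mathsf T_q$ be the Chebyshev polynomial of degree $q$ scaled to $[-d,d]$, so that $\mathsf T_q(d\cos t)=\cos qt$ and $\|\mathsf T_q\|=1$. For a complex-valued $\varphi\in C^\infty[-d,d]$ the cosine series of $\varphi(d\cos t)$ gives $\varphi=\sum_{q\ge0}a_q(\varphi)\mathsf T_q$, and $s$ integrations by parts give $|a_q(\varphi)|\le C_sq^{-s}\|\varphi\|_{C^s}$ for $q\ge1$. Define $\nu_i(\varphi)=\sum_qa_q(\varphi)\nu_i(\mathsf T_q)$. By the first bound in \eqref{eq:markov}, with $s=4i+2$, the series converges absolutely and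
\begin{equation}\label{eq:cont}
|\nu_i(\varphi)|\le C_i\|\varphi\|_{C^{4i+2}} .
\end{equation}
For polynomials the series is finite, so the definition agrees with the previous one. The Chebyshev series converges uniformly on $[-d,d]$, which contains the spectrum of $A^{\mathrm{new}}$. Summing the second bound in \eqref{eq:markov} over the $\mathsf T_q$, with $s=4m+6$ and with $q$ replaced by $1$ for $\mathsf T_0$, we obtain for all $n$ in the range
\begin{equation}\label{eq:smooth}
\Big|\tfrac1n\mathbb E\operatorname{Tr}\varphi(A^{\mathrm{new}})-\sum_{i\le m}\nu_i(\varphi)n^{-i}\Big|\le C_{\varphi,m}\,n^{-m-1}.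
\end{equation}
For a smooth function on $\mathbb R$, $\nu_i(\varphi)$ means $\nu_i$ of its restriction to $[-d,d]$.

\subsection{Non-backtracking polynomials}

Let $p_0=1$, $p_1=\xi$, $p_2=\xi^2-d$ and $p_{k+1}=\xi p_k-(d-1)p_{k-1}$ for $k\ge2$.

\begin{lemma}\label{lem:nbpoly}
For a $d$-regular graph $X$ and $k\ge1$, the entry $p_k(A_X)_{yy'}$ is the number of NB walks of length $k$ from $y$ to $y'$. Consequently
\begin{equation}\label{eq:tracefix}
\operatorname{Tr}p_k(A^{\mathrm{new}})=\sum_w\big(\operatorname{fix}(w)-1\big),
\end{equation}
where $w$ ranges over the closed NB walks of length $k$ in $B$.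
\end{lemma}

\begin{proof}
Let $W_k$ be the matrix of these numbers, $W_0$ the identity; $W_1=A_X$. The entry $(A_XW_k)_{yy'}$ counts walks $(e,e_1,\dots,e_k)$ from $y$ to $y'$ with $(e_1,\dots,e_k)$ NB. Those with $e_1\ne e^{-1}$ are counted by $W_{k+1}$. One with $e_1=e^{-1}$ is given by the NB walk $(e_2,\dots,e_k)$ from $y$ to $y'$ and a directed edge $e$ with tail $y$, subject to $e\ne e_2$ if $k\ge2$. So $A_XW_k=W_{k+1}+(d-1)W_{k-1}$ for $k\ge2$ and $A_XW_1=W_2+dW_0$, which are the recurrences of the $p_k$. A walk in a covering $G$ is NB if and only if its image in $B$ is, so $\operatorname{Tr}p_k(A_G)=\sum_w\operatorname{fix}(w)$, and $\operatorname{Tr}p_k(A_B)=\sum_w1$.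
\end{proof}

\begin{lemma}\label{lem:support}
Let $\nu=\nu_i$ and suppose that for each $r>\theta$ there is $C_r$ with $|\nu(p_k)|\le C_rr^k$ for all $k\ge0$. Then $\nu(\varphi)=0$ for every $\varphi\in C_c^\infty(\mathbb R)$ with support in $\{|\xi|>\Lambda(\theta)\}$.
\end{lemma}

\begin{proof}
We pass from the $p_k$ to the monomials, and from the monomials to the resolvent.

\emph{Moments.} The relations $\xi p_0=p_1$, $\xi p_1=p_2+dp_0$ and $\xi p_k=p_{k+1}+(d-1)p_{k-1}$ show by induction that $\xi^q=\sum_kb_{q,k}p_k$ with $b_{q,k}\ge0$. Let $r\ge\rho$, $r'=(d-1)/r$, $\xi_0=r+r'=\Lambda(r)$, $U_k=\sum_{l=0}^kr^lr'^{\,k-l}$ and $U_{-1}=0$. Then $U_{k+1}=\xi_0U_k-(d-1)U_{k-1}$ for $k\ge0$. We have $U_1-U_{-1}=\xi_0=p_1(\xi_0)$ and $U_2-U_0=\xi_0^2-rr'-1=p_2(\xi_0)$, so the common recurrence gives $p_k(\xi_0)=U_k-U_{k-2}$ for $k\ge1$. Since $r^2U_{k-2}=\sum_{l=2}^kr^lr'^{\,k-l}\le U_k$ and $r^2\ge d-1\ge2$,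
\[
p_k(\Lambda(r))\ge(1-r^{-2})U_k\ge\tfrac12r^k ,
\]
which also holds for $k=0$. Hence, for $r>\theta$,
\[
|\nu(\xi^q)|\le C_r\sum_kb_{q,k}r^k\le2C_r\sum_kb_{q,k}\,p_k(\Lambda(r))=2C_r\Lambda(r)^q .
\]

\emph{Resolvent.} Put $s=4i+2$ and $\Psi(z)=\nu\big((z-\xi)^{-1}\big)$ for $z\in\mathbb C\setminus[-d,d]$. The difference quotient $-(z+h-\xi)^{-1}(z-\xi)^{-1}$ converges in $C^s[-d,d]$ as $h\to0$, so $\Psi$ is analytic by \eqref{eq:cont}. For $|z|>d$ the series $\sum_q\xi^qz^{-q-1}$ converges in $C^s[-d,d]$, because $\|\xi^q\|_{C^s}\le C(q+1)^sd^q$; so $\Psi(z)=\sum_q\nu(\xi^q)z^{-q-1}$ there. By the moment bound, with $r\downarrow\theta$, this last series converges on $\{|z|>\Lambda(\theta)\}$ to an analytic function $\tilde\Psi$. The set $\{|z|>\Lambda(\theta)\}\setminus[-d,d]$ is connected, being the union of $\{|z|>d\}$ and of its own upper and lower halves, so $\Psi=\tilde\Psi$ on it.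

\emph{Inversion.} For $y>0$ let $K_y(t)=\frac1\pi\frac y{t^2+y^2}=\frac1{2\pi\sqrt{-1}}\big[\frac1{-t-y\sqrt{-1}}-\frac1{-t+y\sqrt{-1}}\big]$ be the Poisson kernel, and write $z^\pm=t\pm y\sqrt{-1}$. Then
\[
(K_y*\varphi)(\xi)=\int\varphi(t)\,\frac1{2\pi\sqrt{-1}}\Big[\frac1{z^--\xi}-\frac1{z^+-\xi}\Big]dt ,
\]
and the Riemann sums converge in $C^s[-d,d]$. So $\nu(K_y*\varphi)=\int\varphi(t)\frac1{2\pi\sqrt{-1}}[\Psi(z^-)-\Psi(z^+)]\,dt$. For $t\in\operatorname{supp}\varphi$ we may replace $\Psi$ by $\tilde\Psi$, which is uniformly continuous near the compact set $\operatorname{supp}\varphi$; hence the integral tends to $0$ as $y\downarrow0$. On the other hand $(K_y*\varphi)^{(l)}=K_y*\varphi^{(l)}\to\varphi^{(l)}$ uniformly for each $l$, so $\nu(K_y*\varphi)\to\nu(\varphi)$ by \eqref{eq:cont}.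
\end{proof}

\begin{proposition}\label{prop:growth}
Let $\tau=\tau(\theta)$. For $0\le i\le\tau$ and every $r>\theta$ there is $C$ with $|\nu_i(p_k)|\le Cr^k$ for all $k\ge0$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i), assuming Proposition~\ref{prop:growth}]
If $\Lambda(\theta)+\epsilon\ge d$ the count is $0$. Otherwise choose $\chi\in C_c^\infty(\mathbb R)$ with $\chi\ge0$, $\chi=1$ on $\{\Lambda(\theta)+\epsilon\le|\xi|\le d\}$ and $\chi=0$ on $\{|\xi|\le\Lambda(\theta)+\epsilon/2\}$. By Proposition~\ref{prop:growth} and Lemma~\ref{lem:support}, $\nu_i(\chi)=0$ for $0\le i\le\tau$. By \eqref{eq:smooth} with $m=\tau$, the expected count is at most $\mathbb E\operatorname{Tr}\chi(A^{\mathrm{new}})\le Cn\cdot n^{-\tau-1}$.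
\end{proof}

\begin{remark}
The range $i\le\tau$ cannot be enlarged: if the bound held for $i=\tau+1$ too, the same argument would give the upper bound $Cn^{-\tau-1}$ in (i), contradicting (ii).
\end{remark}

\section{Centering}\label{sec:centering}

The rest of the paper proves Proposition~\ref{prop:growth}. Put
\[
j=\tau(\theta)-1\ge0 .
\]
Let $w$ be a closed NB walk of length $k\ge1$ in $B$. As in the proof of Lemma~\ref{lem:markov}, $\mathbb E\operatorname{fix}(w)$ is for $n\ge2k+2$ a finite sum of terms \eqref{eq:copies}. Each $Y$ that appears carries a closed NB walk, so it is not a tree, and $\operatorname{ord}(Y)\ge0$ by Lemma~\ref{lem:order}. Hence $\mathbb E\operatorname{fix}(w)-1$ is a rational function of $x$, regular at $0$, with an expansion $\sum_{i\ge0}c_i(w)x^i$. By \eqref{eq:tracefix},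
\begin{equation}\label{eq:nuc}
\nu_0(p_k)=0,\qquad\nu_{i+1}(p_k)=\sum_{|w|=k}c_i(w)\qquad(k\ge1,\ i\ge0).
\end{equation}
We shall bound $\sum_w|c_i(w)|$ for $i\le j$.

\subsection{Reduction to strongly non-backtracking walks}

A closed NB walk may still backtrack at its base point, where it then leaves a vertex of degree $1$. A closed NB walk $(e_1,\dots,e_k)$ is \emph{strongly non-backtracking closed} (SNBC) if also $e_1\ne e_k^{-1}$; for $k=1$ this says that $e_1$ is not a half-loop.

\begin{lemma}\label{lem:snbc}
Suppose that for every $r>\theta$ there is $C_r$ with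
\begin{equation}\label{eq:goal}
\sum_{w\ \mathrm{SNBC},\,|w|=k}|c_i(w)|\le C_rr^k\qquad(0\le i\le j,\ k\ge1).
\end{equation}
Then Proposition~\ref{prop:growth} holds.
\end{lemma}

\begin{proof}
Let $w$ be closed NB of length $k$ with $e_1=e_k^{-1}$. If $k=1$, $w$ is a half-loop; $k=2$ is impossible, as it would mean $e_2=e_1^{-1}$; if $k\ge3$, then $(e_2,\dots,e_{k-1})$ is a closed NB walk of length $k-2\ge1$. By induction every closed NB walk is $w=\beta w'\beta^{-1}$ with $w'$ SNBC or a single half-loop and $\beta$ a walk of some length $s\ge0$. The permutations along $w$ and $w'$ are conjugate, so $\operatorname{fix}(w)=\operatorname{fix}(w')$ and $c_i(w)=c_i(w')$. For a half-loop $w'$ the number $\operatorname{fix}(w')-1$ is the constant $-1$ (even range) or $0$ (odd range). Given $w'$ and $s$, there are at most $(d-1)^s=\rho^{2s}$ choices of $\beta$, because each edge of $\beta^{-1}$ must differ from the reverse of its predecessor in $w$. Hence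
\[
\sum_{|w|=k}|c_i(w)|\le|E_B|\rho^k+\sum_{0\le s<k/2}\rho^{2s}\sum_{w'\ \mathrm{SNBC},\,|w'|=k-2s}|c_i(w')| .
\]
Given $r>\theta$, apply \eqref{eq:goal} with some $r'\in(\theta,r)$. As $\rho\le\theta<r'$, the right side is at most $C(k+1)r'^{\,k}\le Cr^k$. Now use \eqref{eq:nuc}; the single value $k=0$ is absorbed in the constant.
\end{proof}

\subsection{The centered sum}

Let $w=(e_1,\dots,e_k)$ be SNBC, with vertices $v_0,v_1,\dots,v_k=v_0$. For a directed edge $e$ of $B$ let $S_e$ be the permutation matrix with $S_e(i,i')=1$ if the lift of $e$ with tail index $i$ has head index $i'$; thus $S_{e^{-1}}=S_e^T$. For permutation matrices $S,S'$ we have $(S-xJ)(S'-xJ)=SS'-xJ-xJ+x^2nJ=SS'-xJ$, so by induction $\prod_t(S_{e_t}-xJ)=S_{e_1}\cdots S_{e_k}-xJ$. Taking traces,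
\[
\operatorname{fix}(w)-1=\sum_{i_0,\dots,i_{k-1}\in[n]}\ \prod_{t=1}^k\big(S_{e_t}(i_{t-1},i_t)-x\big),\qquad i_k=i_0 .
\]
Sort the index sequences by the equivalence relation $\pi$ on $\mathbb Z/k$ in which $t\sim t'$ if $(v_t,i_t)=(v_{t'},i_{t'})$; so $\pi$ ranges over the equivalence relations for which $t\sim t'$ implies $v_t=v_{t'}$. Let $\Gamma=\Gamma_{w,\pi}$ be the pattern whose vertices are the classes $[t]$ and whose edges are the data used by the steps: $(a;[t-1],[t])$ if $e_t$ is the edge $a$ in its orientation, $(a;[t],[t-1])$ if it is the reverse, and $(a;\{[t-1],[t]\})$ if it is the half-loop $a$. The steps form a closed walk $\gamma$ in $\Gamma$ over $w$ that uses every edge. Let $m_f\ge1$ be the number of traversals of $f\in E(\Gamma)$, in either direction, so $\sum_fm_f=k$. The index sequences with relation $\pi$ are the labelings of $\Gamma$. With $S_f\in\{0,1\}$ the indicator that $f$ is in $G$, whose joint law does not depend on the labeling by Lemma~\ref{lem:prob}, we get for $n\ge2k+2$ in the range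
\begin{equation}\label{eq:centered}
\mathbb E\operatorname{fix}(w)-1=\sum_\pi\ x^{-|V(\Gamma)|}\prod_v\prod_{r<|\Gamma_v|}(1-rx)\cdot\mathbb E\prod_{f\in E(\Gamma)}(S_f-x)^{m_f}.
\end{equation}
The price of centering is that inadmissible $\Gamma$ now contribute. Since $S_f\in\{0,1\}$,
\[
(S_f-x)^m=\alpha_mS_f+(-x)^m,\qquad\alpha_m=(1-x)^m-(-x)^m,\qquad\alpha_1=1 .
\]

\subsection{The shape of $\Gamma$}

The cancellation of Section~\ref{sec:idea} needs edges that can be present or absent independently of obstructions. So we must know where the obstructions of $\Gamma$ lie. Fix $(w,\pi)$ and let $\omega=\operatorname{ord}(\Gamma)$.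

The graph $\Gamma$ is connected, and $\gamma$ is SNBC in $\Gamma$ because its image $w$ is SNBC in $B$. When $\gamma$, read cyclically, arrives at a vertex $y$ by $g$ and leaves by $g'$, the directed edges $g^{-1}\ne g'$ both have tail $y$. So all degrees are at least $2$, all terms on the left of \eqref{eq:degsum} are nonnegative, and $\omega\ge0$.

A \emph{branch vertex} is a vertex of degree at least $3$ or carrying a half-loop, and an edge is \emph{branch-incident} if it has a branch vertex as an end. By \eqref{eq:degsum} there is no branch vertex if and only if $\omega=0$, and then $\Gamma$ is a cycle. The \emph{marked} vertices are the branch vertices if $\omega\ge1$, and the single vertex $[0]$ if $\omega=0$. An unmarked vertex has degree $2$ and no half-loop; it has no whole-loop either, since otherwise it would be all of $\Gamma$, which has a marked vertex. So it lies on exactly two edges, both non-loop. Cutting $\Gamma$ at the marked vertices therefore partitions $E(\Gamma)$ into \emph{segments}: paths with marked, possibly equal, ends and unmarked interior vertices. A loop of either kind is a segment of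 length $1$. See Figure~\ref{fig:barbell}. Orient each segment $\sigma$; its \emph{label} is its image in $B$, a walk of length $\ell_\sigma$, the number of edges of $\sigma$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw (0,0)--(-1,0.6)--(-1,-0.6)--(0,0)--(1,0)--(2,0)--(3,0)--(3.7,0.6)--(4.4,0)--(3.7,-0.6)--(3,0);
\foreach \p in {(-1,0.6),(-1,-0.6),(1,0),(2,0),(3.7,0.6),(4.4,0),(3.7,-0.6)} \fill \p circle (1.3pt);
\foreach \p in {(0,0),(3,0)} \fill \p circle (3pt);
\node at (-1.6,0) {$m=1$};
\node at (1.5,0.3) {$m=2$};
\node at (5,0) {$m=1$};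
\end{tikzpicture}
\caption{A graph of order $1$ ($10$ edges, $9$ vertices) with two branch vertices (large dots) and three segments, of lengths $3$, $3$ and $4$. The closed walk that goes once around the triangle, along the bar, once around the quadrilateral and back along the bar is strongly non-backtracking, has length $13$, and traverses the edges of each segment the indicated number $m$ of times.}\label{fig:barbell}
\end{figure}

\begin{lemma}\label{lem:shape}
\begin{itemize}
\item[(a)] $\Gamma$ has at most $2\omega+1$ marked vertices, at most $6\omega$ branch-incident edges and at most $6\omega+1$ segments.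
\item[(b)] Read cyclically from a marked vertex, $\gamma$ is a concatenation of complete traversals of segments. All edges of a segment $\sigma$ have the same multiplicity $m_\sigma$, and the label of $\sigma$ is an NB walk in $B$.
\item[(c)] Pair obstructions and half-loop obstructions consist of branch-incident edges.
\item[(d)] A cycle obstruction that contains an edge of a segment $\sigma$ contains all of $\sigma$. The label of such a $\sigma$ repeats one directed edge of $B$, so it has at most $2|E_B|$ possible values when $\ell_\sigma$ is given.
\end{itemize}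
\end{lemma}

\begin{proof}
(a) Each branch vertex contributes at least $1$ to the left of \eqref{eq:degsum}, so there are at most $2\omega$. A vertex of degree at least $3$ has $\deg y\le3(\deg y-2)$, and a branch vertex of degree $2$ carries a half-loop. So at most $3\sum_y(\deg y-2)+2\eta\le6\omega$ directed edges leave branch vertices. Each branch-incident edge contains one of them, and for $\omega\ge1$ so does each segment. For $\omega=0$ there is one segment.

(b) At an unmarked vertex $\gamma$ arrives by one of the two edges and, not backtracking, leaves by the other. The label of $\sigma$ or its reverse is a subwalk of $w$ read cyclically, hence NB.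

(c) A half-loop sits at a branch vertex. In a pair obstruction, two directed edges $g\ne g'$, one on each edge, leave a vertex $y$ and have the same image $e$ in $B$. If $y$ were not a branch vertex, $g$ and $g'$ would be the only directed edges leaving it, and $\gamma$ would pass $y$ by $(g^{-1},g')$ or $(g'^{-1},g)$. The image $(e^{-1},e)$ contradicts that $w$ is SNBC.

(d) At an interior vertex $y$ of $\sigma$ on the cycle, the cycle has an incoming and an outgoing edge. They are distinct, since $y$ carries no loop, so they are the two edges at $y$. Induction along $\sigma$ shows that $\sigma$ is a subpath of the directed cycle over $a$, so all its steps have image $a$, or all $a^{-1}$.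
\end{proof}

Call a segment \emph{cyclic} if it is contained in a cycle obstruction. By (d), the edges of the other segments lie in no cycle obstruction.

\subsection{Freeing the edges of multiplicity one}

By (c), pair and half-loop obstructions involve few edges when $\omega$ is bounded, and we simply set these edges aside. Cycle obstructions may be long. But by (d) they only see whether a segment is entirely present, and inclusion--exclusion splits this condition into a term where the edges of the segment are free and a term where all of them are forced. Partition $E(\Gamma)$ as follows.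
\begin{itemize}
\item $U_0$ is the set of edges with $m_f=1$ that lie in no obstruction.
\item For a cyclic segment $\sigma$ with $m_\sigma=1$, let $\sigma^\circ$ be the set of its edges that are not branch-incident; $\mathcal Z$ is the family of the nonempty sets $\sigma^\circ$.
\item $N=E(\Gamma)\setminus(U_0\cup\bigcup\mathcal Z)$.
\end{itemize}
For $T\subset E(\Gamma)$ let $T_N=T\cap N$ and $\mathcal S(T)=\{\sigma^\circ\in\mathcal Z:\sigma^\circ\subset T\}$.

\begin{lemma}\label{lem:split}
\begin{itemize}
\item[(a)] Every $f\in N$ with $m_f=1$ is branch-incident; so there are at most $6\omega$ such $f$.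
\item[(b)] $T$ is admissible if and only if $T_N\cup\bigcup\mathcal S(T)$ is admissible.
\end{itemize}
\end{lemma}

\begin{proof}
(a) As $f\notin U_0$, it lies in an obstruction. For a pair or half-loop obstruction use Lemma~\ref{lem:shape}(c). For a cycle obstruction, the segment $\sigma$ of $f$ is cyclic with $m_\sigma=1$, and $f\notin\sigma^\circ$ because $f\in N$.

(b) The second set is contained in $T$, which gives one direction. Let $O\subset T$ be an obstruction. It misses $U_0$. If it meets some $\sigma^\circ$, it is a cycle obstruction by Lemma~\ref{lem:shape}(c), so $\sigma^\circ\subset O\subset T$ by Lemma~\ref{lem:shape}(d), and $\sigma^\circ\in\mathcal S(T)$. Hence $O\subset T_N\cup\bigcup\mathcal S(T)$.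
\end{proof}

For $T_N\subset N$ and $\mathcal S\subset\mathcal Z$ put
\[
\kappa(T_N,\mathcal S)=\mathbf 1\big[T_N\cup\textstyle\bigcup\mathcal S\text{ admissible}\big],\qquad\hat\kappa(T_N,\mathcal S')=\sum_{\mathcal S''\subset\mathcal S'}(-1)^{|\mathcal S'|-|\mathcal S''|}\kappa(T_N,\mathcal S'').
\]
M\"obius inversion on the subsets of $\mathcal Z$ says $\kappa(T_N,\mathcal S)=\sum_{\mathcal S'\subset\mathcal S}\hat\kappa(T_N,\mathcal S')$. Also $|\hat\kappa|\le2^{|\mathcal Z|}$, and $\hat\kappa(T_N,\cdot)=0$ unless $T_N$ is admissible.

Expand the product in \eqref{eq:centered} and use \eqref{eq:prob} and Lemma~\ref{lem:split}(b):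
\[
\mathbb E\prod_f(S_f-x)^{m_f}=\sum_{T\subset E(\Gamma)}\ \sum_{\mathcal S'\subset\mathcal S(T)}\hat\kappa(T_N,\mathcal S')\prod_{f\in T}\alpha_{m_f}\prod_{f\notin T}(-x)^{m_f}\prod_a\prod_{r\le|T_a|}\frac x{1-c_a(r)x}.
\]
Exchange the sums. For given $T_N$ and $\mathcal S'$, the sets $T$ are those with $T\cap N=T_N$ and $T\supset\bigcup\mathcal S'$, that is, $T=T_N\cup\bigcup\mathcal S'\cup U'$ with $U'$ an arbitrary subset of the set of \emph{free edges}
\[
U=U_0\cup\textstyle\bigcup(\mathcal Z\setminus\mathcal S').
\]
All edges outside $N$ have multiplicity $1$, with weight $\alpha_1=1$ if in $T$ and $-x$ if not. With $s_a=|(T_N\cup\bigcup\mathcal S')_a|$ and $u_a=|U_a|$, the sum over $U'$ factors over $a\in E_B$: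
\begin{equation}\label{eq:expanded}
\mathbb E\prod_f(S_f-x)^{m_f}=\sum_{T_N\ \mathrm{adm.}}\ \sum_{\mathcal S'\subset\mathcal Z}\hat\kappa(T_N,\mathcal S')\prod_{f\in T_N}\alpha_{m_f}\prod_{f\in N\setminus T_N}(-x)^{m_f}\prod_aI_a,
\end{equation}
\[
I_a=\sum_{l=0}^{u_a}\binom{u_a}l(-x)^{u_a-l}\prod_{r=1}^{s_a+l}\frac x{1-c_a(r)x}.
\]
Define $h_{a,i}(s)$ for integers $s\ge0$ by $\sum_ih_{a,i}(s)x^i=\prod_{r\le s}(1-c_a(r)x)^{-1}$, and let $(\Delta h)(s)=h(s+1)-h(s)$, so that $(\Delta^uh)(s)=\sum_l\binom ul(-1)^{u-l}h(s+l)$. Then
\begin{equation}\label{eq:Ia}
I_a=x^{s_a+u_a}\sum_{i\ge0}x^i\,(\Delta^{u_a}h_{a,i})(s_a).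
\end{equation}

\begin{lemma}\label{lem:diff}
$h_{a,i}(s)$ is a polynomial in $s$ of degree at most $2i$. Hence $\Delta^uh_{a,i}=0$ if $2i<u$.
\end{lemma}

\begin{proof}
We have $\prod_{r\le s}(1-c_a(r)x)^{-1}=\exp\sum_{l\ge1}\frac{x^l}l\,\Sigma_l(s)$ with $\Sigma_l(s)=\sum_{r\le s}c_a(r)^l$. As $c_a$ is affine and $\sum_{r\le s}r^{l'}$ is a polynomial in $s$ of degree $l'+1$, the function $\Sigma_l$ is a polynomial of degree at most $l+1\le2l$. The coefficient of $x^i$ is a linear combination of products $\Sigma_{l_1}\cdots\Sigma_{l_p}$ with $l_1+\dots+l_p=i$. Finally $\Delta$ lowers the degree of a polynomial by one.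
\end{proof}

Insert \eqref{eq:expanded} and \eqref{eq:Ia} in \eqref{eq:centered}. Since $\sum_a(s_a+u_a)=|E(\Gamma)|-|N\setminus T_N|$, the term indexed by $(\pi,T_N,\mathcal S')$ is
\begin{equation}\label{eq:term}
\pm\,\hat\kappa(T_N,\mathcal S')\ x^{b}\ \prod_v\prod_{r<|\Gamma_v|}(1-rx)\cdot\prod_{f\in T_N}\alpha_{m_f}\cdot\prod_a\sum_{i\ge0}x^i(\Delta^{u_a}h_{a,i})(s_a),
\end{equation}
with $b=\omega+\sum_{f\in N\setminus T_N}(m_f-1)\ge0$. Each term is a rational function of $x$ regular at $0$, and the terms sum to $\mathbb E\operatorname{fix}(w)-1$ at infinitely many points $x=1/n$; so $c_i(w)$ is the sum of their coefficients at $x^i$. By Lemma~\ref{lem:diff} the term \eqref{eq:term} vanishes at $x=0$ to order at least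
\[
\omega+\frac{|U|}2+\sum_{f\in N\setminus T_N}(m_f-1).
\]
Therefore a term that contributes to some $c_i(w)$ with $i\le j$ satisfies
\begin{equation}\label{eq:relevant}
\omega\le j,\qquad|U|\le2j,\qquad\sum_{f\in N\setminus T_N}(m_f-1)\le j,\qquad T_N\text{ admissible}.
\end{equation}
Call $(w,\pi)$ \emph{relevant} if \eqref{eq:relevant} holds for some $(T_N,\mathcal S')$, and let $\mathcal N_k$ be the number of relevant pairs with $w$ SNBC of length $k$.

\begin{example}
Let $w=a^k$ for a full-cycle loop $a$ and let $\pi$ have $k$ classes. Then $\Gamma$ is a directed $k$-cycle, $\omega=0$, $N=U_0=\emptyset$, and $\mathcal Z=\{\sigma^\circ\}$ with $\sigma^\circ=E(\Gamma)$. Here $\hat\kappa(\emptyset,\emptyset)=1$ and $\hat\kappa(\emptyset,\mathcal Z)=0-1=-1$. The term $\mathcal S'=\emptyset$ has $k$ free edges and is $O(x^{k/2})$. The term $\mathcal S'=\mathcal Z$ has no free edge and equals $-\prod_{r<k}(1-rx)\prod_{r\le k}(1-rx)^{-1}=-1/(1-kx)$. For $k=2$ the first term is $\frac1{1-2x}-2+(1-x)$, and the sum is the value $-1-x$ found in Section~\ref{sec:idea}.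
\end{example}

\subsection{Size and number of the terms}

\begin{lemma}\label{lem:size}
For $0\le i\le j$ and $k\ge1$, $\ \sum_{w\ \mathrm{SNBC},\,|w|=k}|c_i(w)|\le Ck^{3j}\mathcal N_k$.
\end{lemma}

\begin{proof}
Consider a term \eqref{eq:term} satisfying \eqref{eq:relevant}. We bound the coefficients of its factors, using that a complete homogeneous or elementary symmetric polynomial of degree $l$ in nonnegative numbers is at most the $l$-th power of their sum.
\begin{itemize}
\item The coefficient of $x^l$ in $\prod_v\prod_{r<|\Gamma_v|}(1-rx)$ is at most $(\sum_v\sum_{r<|\Gamma_v|}r)^l\le k^{2l}$ in absolute value, since $|V(\Gamma)|\le k$.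
\item The coefficient of $x^l$ in $\alpha_m$ is $(-1)^l\binom ml$ for $l\ne m$ and $0$ for $l=m$, so at most $m^l$ in absolute value. Hence the coefficient of $x^l$ in $\prod_{T_N}\alpha_{m_f}$ is bounded by that of $\prod_f(1-m_fx)^{-1}$, which is at most $(\sum_fm_f)^l=k^l$.
\item $h_{a,l}(s)$ is the complete homogeneous symmetric polynomial of degree $l$ in $c_a(1),\dots,c_a(s)$, so $0\le h_{a,l}(s)\le(\sum_{r\le k}2r)^l\le(2k^2)^l$ for $0\le s\le k$. As $s_a+u_a\le|E(\Gamma)|\le k$, we get $|(\Delta^{u_a}h_{a,l})(s_a)|\le2^{u_a}(2k^2)^l$.
\item $|\hat\kappa|\le2^{|\mathcal Z|}\le2^{6j+1}$ by Lemma~\ref{lem:shape}(a), and $\prod_a2^{u_a}=2^{|U|}\le2^{2j}$.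
\end{itemize}
The coefficient of $x^l$ in a product of $|E_B|+2$ such series is a sum of $\binom{l+|E_B|+1}{l}$ products, each at most $2^{2j}(2k^2)^l$. As $b\ge0$, the coefficient of the term at $x^i$, $i\le j$, is at most $Ck^{2j}$ in absolute value.

Fix $(w,\pi)$. By \eqref{eq:relevant}, $N\setminus T_N$ contains at most $j$ edges with $m_f\ge2$, which can be chosen in at most $(k+1)^j$ ways, and a subset of the at most $6j$ edges of $N$ with $m_f=1$ (Lemma~\ref{lem:split}(a)). There are at most $2^{6j+1}$ choices of $\mathcal S'$. So a relevant pair has at most $Ck^j$ contributing terms, and other pairs have none.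
\end{proof}

\section{Counting the relevant walks}\label{sec:counting}

\begin{proposition}\label{prop:count}
For every $r>\theta$ there is $C$ with $\mathcal N_k\le Ck^{2D+1}r^k$ for all $k\ge1$, where $D=6j+1$.
\end{proposition}

Lemma~\ref{lem:size} and Proposition~\ref{prop:count}, applied with a smaller $r>\theta$ to absorb the powers of $k$, give \eqref{eq:goal}. By Lemma~\ref{lem:snbc} this proves Proposition~\ref{prop:growth}, and with it Theorem~\ref{thm:main}.

The difficulty is uniformity. The admissible part of $\Gamma$ has order less than $\tau(\theta)$, so its NB walks grow at rate at most $\theta$; but the constant in $\operatorname{nb}_s\le Cr^s$ depends on the graph, and the segments have unbounded lengths and many labels. If only segments of length below some $M$ are treated in this way, finitely many graphs arise and the constant $C(M)$ is uniform. Each traversal of another segment interrupts the walk and costs a factor of about $C(M)$. A segment of length $\ell$ traversed $m\ge2$ times has about $\rho^{2\ell}$ labels and uses $m\ell$ steps, so every traversal after the second saves $\rho^{-\ell}$,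 and this pays for $C(M)$ if $\ell\ge M'$ with $\rho^{M'}$ larger than about $C(M)$. Lengths between $M$ and $M'$ are covered by neither argument. Since the number of segments is bounded, one of boundedly many such windows contains no length.

\begin{proof}[Proof of Proposition~\ref{prop:count}]
Fix $r>\theta$. For each relevant pair $(w,\pi)$ fix one $(T_N,\mathcal S')$ satisfying \eqref{eq:relevant}. By Lemma~\ref{lem:shape}(a), $\Gamma$ has at most $D$ segments and at most $2j+1$ marked vertices. Let $\mathcal T$ be the set of segments contained in $T_N$ and $\mathcal R$ the set of the others. Call $\sigma$ \emph{forced} if $\sigma^\circ\in\mathcal S'$; a forced segment is cyclic, has $m_\sigma=1$, and belongs to $\mathcal R$ because $\sigma^\circ$ is nonempty and disjoint from $N$.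

\emph{Step 1: consequences of \eqref{eq:relevant}.}
\begin{itemize}
\item[(1)] \emph{If $\sigma\in\mathcal R$, then $m_\sigma\le j+1$.} Some edge of $\sigma$ is outside $T_N$. If it is outside $N$, then $m_\sigma=1$; if it is in $N\setminus T_N$, then $m_\sigma-1\le j$.
\item[(2)] \emph{If $m_\sigma=1$ and $\sigma$ is not forced, then $\ell_\sigma\le8j$.} The edges of $\sigma$ outside $N$ lie in $U_0$ or in $\sigma^\circ\in\mathcal Z\setminus\mathcal S'$, so they are free, and there are at most $2j$ of them. Those in $N$ number at most $6j$ by Lemma~\ref{lem:split}(a).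
\item[(3)] \emph{A subgraph formed by segments of $\mathcal T$ is an admissible pattern all of whose components have order at most $j$.} Its edges lie in $T_N$, and Lemma~\ref{lem:order} bounds the order of a component by $\omega\le j$.
\end{itemize}

\emph{Step 2: the scales.} Define integers $1=M_0<M_1<\dots<M_{D+1}$ and reals $C_0,\dots,C_D\ge1$ recursively. Given $M_i$, let $\mathcal G_i$ be the set, finite up to isomorphism, of admissible patterns with at most $DM_i$ edges, without isolated vertices, all of whose components have order at most $j$; the empty pattern is included. The components of $Y\in\mathcal G_i$ occur in the model by Lemma~\ref{lem:occurs} and have order less than $\tau(\theta)$, so $\mu_1(Y)\le\theta<r$. This is the only place in the upper bound where the definition of $\tau(\theta)$ is used. With $\operatorname{nb}_0(Y):=1$, \eqref{eq:gelfand} gives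
\[
C_i:=\max_{Y\in\mathcal G_i}\ \sum_{s\ge0}\operatorname{nb}_s(Y)\,r^{-s}<\infty .
\]
Choose $M_{i+1}>M_i$ with $\rho^{M_{i+1}}\ge2DC_i$, which is possible as $\rho>1$. All these numbers depend only on $B$, the model, $\theta$ and $r$.

There are $D+1$ windows $[M_i,M_{i+1})$ and at most $D$ segments, so some window, $0\le i\le D$, contains no segment length. Fix such an $i$ and call a segment \emph{short} if $\ell_\sigma<M_i$ and \emph{long} if $\ell_\sigma\ge M_{i+1}$. Let $Y$ be the union of the short segments of $\mathcal T$; by (3), $Y\in\mathcal G_i$. Let $\mathcal L$ be the set of long segments of $\mathcal T$ and $\mathcal H=\mathcal R\cup\mathcal L$, so that every segment outside $\mathcal H$ lies in $Y$.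

\emph{Step 3: encoding.} The pair $(w,\pi)$ is determined by $(\Gamma,\gamma)$ up to isomorphism over $B$: $w$ is the image of $\gamma$, and $\pi$ records when $\gamma$ is at the same vertex. The pattern $\Gamma$ is determined by its \emph{skeleton} (the marked vertices and, for each oriented segment, its initial and terminal vertex), the lengths $\ell_\sigma\in[1,k]$ and the labels. We also record the sets $\mathcal T$ and $\mathcal R$, the set of forced segments, the index $i$ and the multiplicities $m_\sigma\in[1,k]$. The skeleton, the three sets and $i$ have boundedly many possible values, so there are at most $Ck^{2D}$ choices of all these \emph{data} other than the labels. Finally $\gamma$ is determined by a cyclic rotation $\gamma'$ of it that starts at a marked vertex and by the amount of rotation, which has $k$ possible values. It remains to show that for fixed data there are at most $Cr^k$ pairs (labels, $\gamma'$).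

\emph{Step 4: the walks.} By Lemma~\ref{lem:shape}(b),
\[
\gamma'=W_0\,g_1\,W_1\cdots g_q\,W_q,
\]
where the $g_l$ are the traversals of segments of $\mathcal H$, so $q=\sum_{\sigma\in\mathcal H}m_\sigma$, and the $W_l$ are NB walks in $Y$, possibly empty, of total length $k'=k-\sum_{\sigma\in\mathcal H}m_\sigma\ell_\sigma$. The numbers $q$ and $k'$ are determined by the data. Each $g_l$ is a segment with a direction, so it has at most $2D$ values. The number of choices of $(W_0,\dots,W_q)$ is at most
\[
\sum_{s_0+\dots+s_q=k'}\ \prod_l\operatorname{nb}_{s_l}(Y)=r^{k'}\sum_{s_0+\dots+s_q=k'}\ \prod_l\operatorname{nb}_{s_l}(Y)r^{-s_l}\le r^{k'}C_i^{\,q+1}.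
\]
So for given data and labels there are at most $(2DC_i)^{q+1}r^{k'}$ walks $\gamma'$.

\emph{Step 5: the labels.} A label is an NB walk in $B$, so a segment of length $\ell$ has at most $2|E_B|(d-1)^\ell=2|E_B|\rho^{2\ell}$ labels. We go through all segments.
\begin{itemize}
\item A segment outside $\mathcal H$ is short, of length less than $M_D$, and has at most $C$ labels.
\item A segment $\sigma\in\mathcal H$ with $m_\sigma=1$ has at most $2|E_B|$ labels if it is forced, by Lemma~\ref{lem:shape}(d), and at most $2|E_B|\rho^{16j}$ otherwise, by (2). In both cases the number is at most $C\le Cr^{m_\sigma\ell_\sigma}$.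
\item A segment $\sigma\in\mathcal R$ with $m_\sigma\ge2$ has at most $C\rho^{2\ell_\sigma}\le Cr^{m_\sigma\ell_\sigma}$ labels, as $1<\rho\le\theta<r$.
\item A segment $\sigma\in\mathcal L$ with $m_\sigma\ge2$ has at most $C\rho^{m_\sigma\ell_\sigma}\rho^{-(m_\sigma-2)\ell_\sigma}\le Cr^{m_\sigma\ell_\sigma}\rho^{-(m_\sigma-2)M_{i+1}}$ labels.
\end{itemize}
With $y=\sum_{\sigma\in\mathcal L}\max(m_\sigma-2,0)$, the number of choices of all labels is at most $Cr^{k-k'}\rho^{-yM_{i+1}}$.

\emph{Step 6: conclusion.} By (1), $q=\sum_{\mathcal R}m_\sigma+\sum_{\mathcal L}m_\sigma\le D(j+1)+2D+y=D(j+3)+y$. For fixed data the number of pairs (labels, $\gamma'$) is therefore at most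
\[
Cr^k(2DC_i)^{q+1}\rho^{-yM_{i+1}}\le Cr^k(2DC_i)^{D(j+3)+1}\big(2DC_i\,\rho^{-M_{i+1}}\big)^y\le Cr^k ,
\]
because $2DC_i\rho^{-M_{i+1}}\le1$. With Step~3 this gives $\mathcal N_k\le Ck^{2D}\cdot k\cdot r^k$.
\end{proof}

\begin{remark}
The second case of Step~5 is where centering pays. An unrestricted segment of multiplicity one would have about $(d-1)^\ell$ labels for only $\ell$ steps, at a rate $d-1>\theta$ per step; by \eqref{eq:relevant} such a segment is either of bounded length or forced. All information about walks in $B$ used in Sections~\ref{sec:centering} and~\ref{sec:counting} is that each step of an NB walk has at most $d-1$ continuations. This is why no hypothesis on the spectrum of $B$ is needed.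
\end{remark}

\begin{thebibliography}{9}

\bibitem{FK}
Joel Friedman and David Kohler,
\emph{On the Relativized Alon Second Eigenvalue Conjecture I: Main Theorems, Examples, and Outline of Proof},
arXiv:1911.05688 (2019).

\end{thebibliography}
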